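# Normality of three-dimensional cyclic polytopes

## 1. Cyclic polygons and Pick's theorem

Take integers $\tau_1<\dots<\tau_n$, put them on the moment curve, and take the convex hull. The result is a polytope with integral vertices. Can every lattice point in the cone over it be built from the lattice points of the polytope itself? In dimension two this is easy, and we start there. First, the precise notions.

**Definition (cyclic polytope).** Let $n\ge d+1$ and let $\tau_1<\dots<\tau_n$ be integers. The cyclic polytope $C_d(\tau_1,\dots,\tau_n)\subset\mathbb R^d$ is the convex hull of the points $(\tau_i,\tau_i^2,\dots,\tau_i^d)$, $1\le i\le n$. It is an integral simplicial polytope of dimension $d$ with $n$ vertices.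

For instance $C_2(0,1,2)$ is the triangle with vertices $(0,0),(1,1),(2,4)$. Its area is $1$, and besides its vertices it contains the lattice point $(1,2)$ and no other.

**Definition (normal).** For an integral polytope $\mathcal P\subset\mathbb R^N$ let $\mathcal P^*=\{1\}\times\mathcal P\subset\mathbb R^{N+1}$ and $\mathcal A_{\mathcal P}=\mathcal P^*\cap\mathbb Z^{N+1}$. Write $\mathbb Z_{\ge0}\mathcal A_{\mathcal P}$, $\mathbb Z\mathcal A_{\mathcal P}$, $\mathbb Q_{\ge0}\mathcal A_{\mathcal P}$ for the sets of nonnegative integer, integer, and nonnegative rational linear combinations of elements of $\mathcal A_{\mathcal P}$. The polytope $\mathcal P$ is *normal* if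
$$\mathbb Z_{\ge0}\mathcal A_{\mathcal P}=\mathbb Z\mathcal A_{\mathcal P}\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P}.$$

**Definition (IDP).** An integral polytope $\mathcal P\subset\mathbb R^N$ is *IDP* if for every $h\ge1$ each point of $h\mathcal P\cap\mathbb Z^N$ is a sum of $h$ points of $\mathcal P\cap\mathbb Z^N$.

**Lemma 1.** An IDP polytope is normal.

*Proof.* The inclusion of the left side in the right side is trivial. Let $X\in\mathbb Z\mathcal A_{\mathcal P}\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P}$. Then $X=(h,X')$ is an integer vector, and $h\ge0$ is the sum of the coefficients in a nonnegative rational representation of $X$. If $h=0$, all these coefficients vanish and $X=0$. If $h\ge1$, dividing by $h$ gives a convex combination, so $X'\in h\mathcal P\cap\mathbb Z^N$. By IDP, $X'$ is a sum of $h$ lattice points of $\mathcal P$, so $X$ is a sum of $h$ elements of $\mathcal A_{\mathcal P}$. $\square$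

Now polygons. We use two textbook facts. First, a lattice polytope has a triangulation whose vertex set is the set of all its lattice points; then each simplex of the triangulation contains no lattice points except its vertices. Second, Pick's theorem: a lattice polygon with $I$ interior and $b$ boundary lattice points has area $I+\frac b2-1$. We shall meet polygons lying in planes of $\mathbb R^3$, so we allow that. A *lattice plane* is a plane in $\mathbb R^3$ that contains a lattice point and is parallel to two linearly independent lattice vectors. The lattice vectors parallel to it form a group with a basis of two elements, and such a basis identifies the lattice points of the plane with $\mathbb Z^2$.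

**Lemma 2.** Let $\Pi$ be a lattice polygon, segment or point in $\mathbb R^2$ or in a lattice plane of $\mathbb R^3$. For every $k\ge1$, each lattice point of $k\Pi$ is a sum of $k$ lattice points of $\Pi$.

*Proof.* A point is clear. If $\Pi$ is a segment, its lattice points are $w,w+e,\dots,w+re$ with $e$ primitive. A lattice point of $k\Pi$ is $kw+te$ with $0\le t\le kr$; here $t$ is an integer because $e$ is primitive, and $t$ is a sum of $k$ integers from $[0,r]$.

If $\Pi$ is a polygon, triangulate it with all its lattice points. Let $X\in k\Pi$ be a lattice point, and let $w_1,w_2,w_3$ be the vertices of a triangle of the triangulation that contains $X/k$. Then $X=r_1w_1+r_2w_2+r_3w_3$ with $r_i\ge0$ and $\sum r_i=k$. The triangle has $I=0$ and $b=3$, so its area is $\frac12$ and $w_2-w_1,w_3-w_1$ is a basis of the lattice vectors parallel to the plane. The lattice vector $X-kw_1=r_2(w_2-w_1)+r_3(w_3-w_1)$ is parallel to the plane, so $r_2,r_3\in\mathbb Z$, and then $r_1=k-r_2-r_3\in\mathbb Z$. So $X$ is a sum of $k$ vertices, counted with multiplicity. $\square$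

Hence every cyclic polygon $C_2(\tau_1,\dots,\tau_n)$ is IDP, and by Lemma 1 it is normal. The moment curve played no role.

## 2. Empty tetrahedra, and the dilation factor two

What changes in dimension three? The proof of Lemma 2 needs an empty simplex to be unimodular, and this fails for tetrahedra. Let
$$R=\operatorname{conv}\{(0,0,0),(1,0,0),(0,1,0),(1,1,2)\}.$$
At height $0$ its lattice points are the first three vertices, at height $2$ only the fourth. The slice at height $1$ is the triangle with corners $(\frac12,\frac12),(1,\frac12),(\frac12,1)$ in the first two coordinates, which has no lattice point. So $R$ is empty. Half the sum of its vertices is $(1,1,1)\in2R$, but a sum of two vertices has even third coordinate. So $R$ is not IDP. (It is normal: $\mathcal A_R$ consists of four linearly independent vectors, so an element of $\mathbb Z\mathcal A_R\cap\mathbb Q_{\ge0}\mathcal A_R$ has unique coefficients, which are both integral and nonnegative. Thus IDP is strictly stronger than normality.)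

So in dimension three the moment curve must enter. The problem is taken from Takayuki Hibi, Akihiro Higashitani, Lukas Katthän and Ryota Okazaki, "Normal cyclic polytopes and cyclic polytopes that are not very ample", arXiv:1202.6117 (2012), and reads as a conjecture: all cyclic polytopes of dimension $3$ are normal. We shall prove it.

**Theorem 3.** For all $n\ge4$ and all integers $\tau_1<\dots<\tau_n$, the polytope $C_3(\tau_1,\dots,\tau_n)$ is IDP. Hence it is normal.

For tetrahedra, the method allows any integer polynomial in the third coordinate and then gives an exact criterion. The third divided difference that appears here is recalled in Section 3.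

**Theorem 4.** Let $q\in\mathbb Z[t]$, let $a<b<c<d$ be integers, and let $\mathcal P$ be the convex hull of the points $(\tau,\tau^2,q(\tau))$, $\tau\in\{a,b,c,d\}$. Let $g=q[a,b,c,d]\in\mathbb Z$ be the third divided difference, and assume $g\ne0$ (equivalently $\dim\mathcal P=3$). Then
$$\mathcal P\text{ is normal}\iff|g|=1\ \text{ or }\ c-b\ge2,$$
and in that case $\mathcal P$ is IDP.

**Corollary 5.** Let $q\in\mathbb Z[t]$ be a cubic with leading coefficient $g\ne0$, let $n\ge4$, and let $\tau_1<\dots<\tau_n$ be integers. If $|g|=1$, or if $\tau_{i+1}-\tau_i\ge2$ for all $2\le i\le n-2$, then $\operatorname{conv}\{(\tau_i,\tau_i^2,q(\tau_i))\}$ is IDP. For $n=4$ this condition is also necessary for normality.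

Two reductions come first: from many points to four, and from all $h$ to $h=2$.

**Lemma 6.** Let $p_1,\dots,p_n\in\mathbb Z^3$, $n\ge4$. If the convex hull of any four of these points is IDP, then $\operatorname{conv}\{p_1,\dots,p_n\}$ is IDP.

*Proof.* Let $\mathcal P$ be the convex hull and $X\in h\mathcal P\cap\mathbb Z^3$. By Carathéodory's theorem, $X/h$ lies in the convex hull of at most four of the $p_i$; adding points if necessary, it lies in the hull $S$ of exactly four. Then $X\in hS\cap\mathbb Z^3$ is a sum of $h$ lattice points of $S\subset\mathcal P$. $\square$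

**Lemma 7.** A three-dimensional lattice polytope $\mathcal P\subset\mathbb R^3$ is IDP if every point of $2\mathcal P\cap\mathbb Z^3$ is a sum of two points of $\mathcal P\cap\mathbb Z^3$.

*Proof.* The case $h=1$ is trivial and $h=2$ is the hypothesis. It suffices to show that for $h\ge3$ we can subtract from any $X\in h\mathcal P\cap\mathbb Z^3$ a lattice point of $\mathcal P$ and land in $(h-1)\mathcal P$; then induct.

Triangulate $\mathcal P$ with all its lattice points, and let $w_1,\dots,w_4$ be the vertices of a tetrahedron of the triangulation that contains $X/h$. Then $X=\sum r_iw_i$ with $r_i\ge0$ and $\sum r_i=h$. If some $r_i\ge1$, then $X-w_i$ still has nonnegative coefficients, now with sum $h-1$, so $X-w_i\in(h-1)\mathcal P\cap\mathbb Z^3$.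

Suppose all $r_i<1$. Then $h<4$, so $h=3$, and the numbers $1-r_i$ are positive with sum $4-3=1$. Hence $\sum(1-r_i)w_i=\sum w_i-X$ is a lattice point of the tetrahedron with all barycentric coordinates positive. It is not a vertex, which contradicts emptiness. $\square$

So everything reduces to this: for four points on the curve, split each lattice point of $2\mathcal P$ into two lattice points of $\mathcal P$.

## 3. Coordinates for four points on the curve

An *affine unimodular map* of $\mathbb R^3$ is $p\mapsto Ep+t$ with $E\in GL_3(\mathbb Z)$, $t\in\mathbb Z^3$. It induces the linear automorphism $(h,p)\mapsto(h,Ep+ht)$ of $\mathbb Z^4$, which preserves the first coordinate. So it preserves both IDP and normality. We use such maps to bring our tetrahedra to a form with three gap parameters and $g$.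

**Divided differences.** Recall $q[t_0]=q(t_0)$ and $q[t_0,\dots,t_k]=\dfrac{q[t_1,\dots,t_k]-q[t_0,\dots,t_{k-1}]}{t_k-t_0}$ for distinct nodes. The value does not depend on the order of the nodes, and it does not change if $q(t)$ is replaced by $q(t+b)$ and each node $t_i$ by $t_i-b$. Newton's formula says that at the nodes $t_0,\dots,t_3$,
$$q(\tau)=q[t_0]+q[t_0,t_1](\tau-t_0)+q[t_0,t_1,t_2](\tau-t_0)(\tau-t_1)+q[t_0,\dots,t_3](\tau-t_0)(\tau-t_1)(\tau-t_2).$$
For $q=t^j$, the divided difference $q[t_0,\dots,t_k]$ is the complete homogeneous symmetric polynomial of degree $j-k$ in $t_0,\dots,t_k$ (zero if $j<k$). For example, $t^2$ gives $\frac{\tau^2-\sigma^2}{\tau-\sigma}=\sigma+\tau$. Hence for $q\in\mathbb Z[t]$ and integer nodes all divided differences are integers, and the third divided differences of a cubic all equal its leading coefficient. For $q=t^3$ we get $g=1$.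

**Step 1: the normal form.** Let $q,a<b<c<d,g$ be as in Theorem 4, except that we do not yet assume $g\ne0$, and put
$$x=b-a,\qquad y=c-b,\qquad z=d-c,$$
all at least $1$. The map $(p_1,p_2,p_3)\mapsto(p_1-b,\ p_2-2bp_1+b^2,\ p_3)$ is affine unimodular and sends $(\tau,\tau^2,q(\tau))$ to $(\tau-b,(\tau-b)^2,q(\tau))$. So we may replace $\tau$ by $\tau-b$ and $q(t)$ by $q(t+b)$, and assume the nodes are $-x,\,0,\,y,\,y+z$. Newton's formula in the order $0,y,-x,y+z$ gives, at all four nodes,
$$q(\tau)=c_0+c_1\tau+c_2\tau(\tau-y)+g\,\tau(\tau-y)(\tau+x),\qquad c_0,c_1,c_2\in\mathbb Z.$$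
Write $\tau+x=(\tau-z+x)+z$. Then subtracting from the third coordinate the integral affine function $c_0+c_1p_1+(c_2+gz)(p_2-yp_1)$ leaves $g\,\tau(\tau-y)(\tau-z+x)$. Finally replace $p_2$ by $p_2-yp_1$. The vertices become
$$\bigl(\tau,\ \tau(\tau-y),\ g\,\tau(\tau-y)(\tau-z+x)\bigr),\qquad\tau\in\{-x,0,y,y+z\},$$
that is,
$$\begin{aligned}A&=\bigl(-x,\ x(x+y),\ -g\,xz(x+y)\bigr),&B&=(0,0,0),\\ D&=\bigl(y+z,\ z(y+z),\ g\,z(y+z)(x+y)\bigr),&C&=(y,0,0).\end{aligned}$$
The determinant of the rows $C-B,\ A-B,\ D-B$ is
$$y\bigl[x(x+y)\cdot gz(y+z)(x+y)+g\,xz(x+y)\cdot z(y+z)\bigr]=g\,xyz(x+y)(y+z)(x+y+z),$$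
so $\dim\mathcal P=3$ exactly when $g\ne0$. If $g<0$, change the sign of the third coordinate; this replaces $g$ by $|g|$. From now on $g\ge1$, we write $P=P_g(x,y,z)$ for the tetrahedron $ABCD$, we denote coordinates by $(u,m,Q)$, and we call $u$ the *level*.

**Step 2: the facets.** The tetrahedron $P$ is given by
$$Q\ge-gzm,\qquad Q\le g(x+y)m,\qquad Q\le g(x+y)z\,u,\qquad Q\ge g\bigl(ym-x(y+z)(y-u)\bigr).\tag{1}$$
We check that each inequality is an equality on one facet and strict at the remaining vertex.

* First, facet $ABC$: it reads $0\ge0$ at $B,C$ and is an equality at $A$ since $-gxz(x+y)=-gz\cdot x(x+y)$. At $D$ the left side is positive and the right side negative.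
* Second, facet $BCD$: equality at $B,C$, and at $D$ since $gz(y+z)(x+y)=g(x+y)\cdot z(y+z)$. At $A$ the left side is negative and the right side positive.
* Third, facet $ABD$: at $A$ both sides are $-gxz(x+y)$, at $B$ both are $0$, at $D$ both are $gz(y+z)(x+y)$. At $C$ it reads $0<g(x+y)zy$.
* Fourth, facet $ACD$: at $A$ the right side is $g\,x(x+y)\bigl(y-(y+z)\bigr)=-gxz(x+y)$; at $C$ it is $0$; at $D$ it is $g(y+z)z(y+x)$. At $B$ it reads $0>-gxy(y+z)$.

For $hP$, apply (1) to the point divided by $h$: the first three inequalities keep their form, and in the last one $y-u$ becomes $hy-u$. Note that the third inequality does not involve $m$: the shift $\tau+x=(\tau-z+x)+z$ made the line cut out by facet $ABD$ horizontal at every level.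

**Step 3: integer slices are lattice polygons.** The vertices are the values at the nodes of a vector of integer polynomials in $\tau$ with first coordinate $\tau$. So for two nodes $\sigma\ne\tau$, the difference of the two vertices divided by $\tau-\sigma$ is an integer vector with first coordinate $1$. Hence every edge of $P$ meets each integer level in its range in a lattice point. No edge is contained in a level plane, so the vertices of the slice
$$P_u:=P\cap\{\text{level }u\}$$
are the intersections of that plane with edges. For every integer $u$ in $[-x,y+z]$ the slice $P_u$ is therefore a lattice polygon, segment or point. This is where the curve helps: in one direction, every slice at an integer level is lattice.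

## 4. The tetrahedra $P_g(1,1,1)$ by hand

For $C_3(0,1,2,3)$ we have $x=y=z=1$ and $g=1$. We keep $g$ general, because the comparison is instructive. The vertices are $A=(-1,2,-2g)$, $B=0$, $C=(1,0,0)$, $D=(2,2,4g)$. Levels $-1$ and $2$ contain only $A$ and $D$. At levels $0$ and $1$, the inequalities (1) leave the following lattice points, column by column.

| | $m=0$ | $m=1$ | $m=2$ |
|---|---|---|---|
| $P_0$ | $Q=0$ | $-g\le Q\le0$ | $Q=0$ |
| $P_1$ | $Q=0$ | $g\le Q\le2g$ | $Q=2g$ |

Now look at $2P$, as Lemma 7 tells us to. A lattice point of $2P$ at an even level $2u$ lies in $2P_u$, and Lemma 2 splits it. At level $-1$, take $X\in2P$ and write $X/2=\lambda_AA+\lambda_BB+\lambda_CC+\lambda_DD$. The level is $-\frac12$, so $\lambda_B+2\lambda_C+3\lambda_D=\frac12$, hence $2(\lambda_B+\lambda_C+\lambda_D)\le1$, and $X-A=A+2\lambda_B(B-A)+2\lambda_C(C-A)+2\lambda_D(D-A)$ is a point of $P$. So $X=A+(X-A)$ splits. In the same way, at level $3$ we have $3\lambda_A+2\lambda_B+\lambda_C=\frac12$ and $X=D+(X-D)$ splits. There remains level $1$. The inequalities (1) for $h=2$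 read
$$-gM\le Q\le2gM,\qquad Q\le2g,\qquad Q\ge g(M-2).$$
We compare the lattice points of $2P$ with the sums of a point of $P_0$ in column $m$ and a point of $P_1$ in column $M-m$.

| $M$ | range of $Q$ in $2P$ | obtained as sums |
|---|---|---|
| $0$ | $\{0\}$ | $\{0\}$ |
| $1$ | $[-g,2g]$ | $[g,2g]$ from $m=0$, and $[-g,0]$ from $m=1$ |
| $2$ | $[0,2g]$ | $[0,2g]$ from $m=1$ |
| $3$ | $[g,2g]$ | $[g,2g]$ from $m=1$ |
| $4$ | $\{2g\}$ | $\{2g\}$ from $m=2$ |

For $g=1$ everything is covered, so $C_3(0,1,2,3)$ is IDP. For $g\ge2$, the points with $M=1$ and $1\le Q\le g-1$ are missed. No other pair of levels helps, since $A+D=(1,4,2g)$ is the only sum from levels $-1$ and $2$. So $P_g(1,1,1)$ is not IDP.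

This shows where the first natural plan stops. The plan is: cut $P$ into its integer slices, which are lattice polygons; write $X\in2P$ at level $2u+1$ as a sum of a real point of $P_u$ and one of $P_{u+1}$; then make the summands integral, hoping for a two-polygon version of Lemma 2. For $g=2$ the slices are still lattice polygons, and $(M,Q)=(1,1)$ is a sum of real points: at $m=\frac12$ the slice $P_0$ contains all $Q\in[-1,0]$ and $P_1$ all $Q\in[1,2]$. Yet it is not a sum of lattice points. So the fact that the slices are lattice polygons cannot be enough. But the table also shows what to measure. For fixed $M$, each $m$ produces an *interval* of values $Q$; the only danger is a hole between the intervals of two neighboring values of $m$. In the example the hole lies between $0$ and $g$. We shall show that such a hole, with integers in it, cannot occur when $g=1$ or $y\ge2$.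

**Proposition 8.** If $g=1$ or $y\ge2$, then $P=P_g(x,y,z)$ is IDP.

The proof occupies Sections 5 and 6. By Lemma 7 we fix $X\in2P\cap\mathbb Z^3$ and denote its level by $U\in[-2x,2(y+z)]$. We split $X$ into two lattice points of $P$.

## 5. Even levels and the two caps

**Step 1: even levels.** This step uses only that integer slices are lattice polygons. If $U=2u$, then $X/2\in P_u$, so $X\in2P_u$. By Lemma 2, $X$ is a sum of two lattice points of $P_u$.

**Step 2: the cap at $A$.** This step treats $U=2u+1$ with $-x\le u\le-1$, where the slices are multiples of a single triangle. Let $T$ be the triangle with vertices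
$$\frac{B-A}{x},\qquad\frac{C-A}{x+y},\qquad\frac{D-A}{x+y+z}.$$
By Step 3 of Section 3 these are integer vectors with first coordinate $1$, and they are linearly independent because $A,B,C,D$ are affinely independent. So $T$ is a lattice triangle in the plane of level $1$. We claim that for real $s$ with $0<s\le x$,
$$P\cap\{\text{level }-x+s\}=A+sT.\tag{2}$$
Every point of $P$ is $A+\lambda_B(B-A)+\lambda_C(C-A)+\lambda_D(D-A)$ with $\lambda\ge0$ and $\lambda_B+\lambda_C+\lambda_D\le1$. A point of this form with $\lambda\ge0$ has level $-x+s$ if and only if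
$$x\lambda_B+(x+y)\lambda_C+(x+y+z)\lambda_D=s.$$
The three terms on the left are the coefficients of the point minus $A$ with respect to the vertices of $T$, so this says exactly that the point lies in $A+sT$. And then $\lambda_B+\lambda_C+\lambda_D\le s/x\le1$ holds automatically. This proves (2); for $s=0$ the slice is just $A$.

Put $k=u+x$, so $0\le k\le x-1$. The level of $X/2$ is $u+\frac12=-x+(k+\frac12)$, so by (2) we have $X\in2A+(2k+1)T$. By Lemma 2,
$$X=2A+t_1+\dots+t_{2k+1},\qquad t_i\in T\cap\mathbb Z^3.$$
Hence
$$X=(A+t_1+\dots+t_k)+(A+t_{k+1}+\dots+t_{2k+1}).$$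
The first summand lies in $A+kT$ (it is $A$ if $k=0$) and the second in $A+(k+1)T$, with $k+1\le x$. By (2) these are lattice points of $P_u$ and $P_{u+1}$.

**Step 3: the cap at $D$.** This step treats $U=2u+1$ with $y\le u\le y+z-1$ by the same argument from the other end. Let
$$T'=\operatorname{conv}\Bigl\{\frac{C-D}{z},\ \frac{B-D}{y+z},\ \frac{A-D}{x+y+z}\Bigr\},$$
a lattice triangle in the plane of level $-1$. For $0<s\le z$ we have $P\cap\{\text{level }y+z-s\}=D+sT'$. Indeed, a point $D+\lambda_C(C-D)+\lambda_B(B-D)+\lambda_A(A-D)$ with $\lambda\ge0$ has this level iff $z\lambda_C+(y+z)\lambda_B+(x+y+z)\lambda_A=s$, i.e. iff it lies in $D+sT'$, and then $\lambda_A+\lambda_B+\lambda_C\le s/z\le1$.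

Put $k=y+z-1-u$, so $0\le k\le z-1$. The level of $X/2$ is $u+\frac12=y+z-(k+\frac12)$, so $X\in2D+(2k+1)T'$, and Lemma 2 gives $X=2D+t_1+\dots+t_{2k+1}$ with $t_i\in T'\cap\mathbb Z^3$. Then $D+t_1+\dots+t_k$ is a lattice point of $P_{u+1}$, $D+t_{k+1}+\dots+t_{2k+1}$ is a lattice point of $P_u$, and their sum is $X$.

The remaining levels are $U=2u+1$ with $0\le u\le y-1$. Nothing so far used $g=1$ or $y\ge2$.

## 6. The middle slab, column by column

Let $X=(2u+1,M,Q)\in2P\cap\mathbb Z^3$ with $0\le u\le y-1$. We look for a lattice point of $P_u$ in column $m$ and one of $P_{u+1}$ in column $M-m$ whose sum is $X$.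

**Step 1: describing the two slices.** The purpose is to write each slice as a region between two piecewise linear functions whose slopes we know. Put $v=y-u\ge1$ and
$$\alpha=zu,\quad\alpha'=z(u+1),\quad\beta=xv,\quad\beta'=x(v-1),\qquad\bar m=\alpha+\beta+xz,\quad\bar m'=\alpha'+\beta'+xz.$$
These are nonnegative integers with $\alpha<\alpha'$ and $\beta'<\beta$. Define
$$\mathrm{up}(m)=(x+y)\min(m,\alpha),\qquad\mathrm{lo}(m)=\max\bigl(-zm,\ ym-(y+z)\beta\bigr),$$
and $\mathrm{up}',\mathrm{lo}'$ by the same formulas with $\alpha',\beta'$. At level $u$ we have $y-u=v$, and at level $u+1$ we have $y-(u+1)=v-1$. So (1) says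
$$(u,m,Q_1)\in P_u\iff g\,\mathrm{lo}(m)\le Q_1\le g\,\mathrm{up}(m),\qquad(u+1,m,Q_2)\in P_{u+1}\iff g\,\mathrm{lo}'(m)\le Q_2\le g\,\mathrm{up}'(m).$$
The functions $\mathrm{up},\mathrm{up}'$ are concave, $\mathrm{lo},\mathrm{lo}'$ are convex, and all are integer-valued at integers. The function $\mathrm{up}$ bends at $\alpha$. The two lines in $\mathrm{lo}$ meet where $(y+z)m=(y+z)\beta$, so $\mathrm{lo}$ bends at $\beta$. Since $\alpha,\beta$ are integers, on a unit interval $[m,m+1]$ with $m\in\mathbb Z$:

* $\mathrm{up}$ increases by $x+y$ if $m+1\le\alpha$, and by $0$ if $m\ge\alpha$;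
* $\mathrm{lo}$ increases by $-z$ if $m+1\le\beta$, and by $y$ if $m\ge\beta$;

and likewise for the primed functions. For $x=y=z=1$, $u=0$ we have $\alpha=0,\ \alpha'=1,\ \beta=1,\ \beta'=0,\ \bar m=\bar m'=2$, and these functions reproduce the first table of Section 4.

**Step 2: columns are nonempty.** We show
$$\mathrm{lo}\le\mathrm{up}\ \text{ on }[0,\bar m],\qquad\mathrm{lo}'\le\mathrm{up}'\ \text{ on }[0,\bar m'].\tag{3}$$
Since $u+v=y$,
$$(x+y)\alpha+(y+z)\beta=(x+y)zu+(y+z)xv=xz(u+v)+y(zu+xv)=y(xz+\alpha+\beta)=y\bar m,\tag{4}$$
and, since $(u+1)+(v-1)=y$, also $(x+y)\alpha'+(y+z)\beta'=y\bar m'$. At $m=0$ both $\mathrm{up}$ and $\mathrm{lo}$ are $0$. At $\bar m\ge\alpha,\beta$ we have $\mathrm{up}(\bar m)=(x+y)\alpha$ and $\mathrm{lo}(\bar m)=y\bar m-(y+z)\beta$, equal by (4). So the concave function $\mathrm{up}-\mathrm{lo}$ vanishes at $0$ and $\bar m$, and it is nonnegative in between. The primed case is the same.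

**Step 3: the range of $M$.** We need to know that some pair of columns is available. For $h=2$ and level $2u+1$ we have $2y-(2u+1)=v+(v-1)$, so (1) gives
$$-gzM\le Q\le g(x+y)M,\qquad Q\le g(x+y)(\alpha+\alpha'),\qquad Q\ge g\bigl(yM-(y+z)(\beta+\beta')\bigr).\tag{5}$$
The first chain gives $(x+y+z)M\ge0$, so $M\ge0$. The last two inequalities and (4) with its primed version give
$$yM\le(x+y)(\alpha+\alpha')+(y+z)(\beta+\beta')=y(\bar m+\bar m'),$$
so $M\le\bar m+\bar m'$. Therefore
$$\mathcal D=\{m\in\mathbb Z:\ 0\le m\le\bar m,\ 0\le M-m\le\bar m'\}$$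
is a nonempty interval of integers.

**Step 4: what must be found.** We turn the splitting of $X$ into a statement about one integer $m$. For $m\in\mathcal D$ put
$$L(m)=\mathrm{lo}(m)+\mathrm{lo}'(M-m),\qquad V(m)=\mathrm{up}(m)+\mathrm{up}'(M-m).$$
Then $L$ is convex, $V$ is concave, and $L\le V$ on $\mathcal D$ by (3). Suppose some $m\in\mathcal D$ satisfies
$$gL(m)\le Q\le gV(m).\tag{6}$$
The intervals $[g\,\mathrm{lo}(m),g\,\mathrm{up}(m)]$ and $[g\,\mathrm{lo}'(M-m),g\,\mathrm{up}'(M-m)]$ are nonempty with integer endpoints, so every integer between the sum of the left ends and the sum of the right ends is a sum $Q_1+Q_2$ of an integer from each. By (6) this applies to $Q$, and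
$$X=(u,m,Q_1)+(u+1,M-m,Q_2)$$
with summands in $P_u$ and $P_{u+1}$. So it suffices to find $m\in\mathcal D$ with (6).

**Step 5: two intervals that cover $\mathcal D$.** We separate the two halves of (6). Let
$$S_L=\{m\in\mathcal D:\ gL(m)\le Q\},\qquad S_V=\{m\in\mathcal D:\ gV(m)\ge Q\}.$$
By convexity of $L$ and concavity of $V$ both are intervals in $\mathcal D$. Their union is $\mathcal D$: if $m\notin S_L$ then $gV(m)\ge gL(m)>Q$, so $m\in S_V$. We want a point of $S_L\cap S_V$. Both sets are nonempty, as follows.

*The set $S_L$.* If $M\ge\beta+\beta'$, choose an integer $m$ with $m\in[\beta,\bar m]$ and $M-m\in[\beta',\bar m']$; this is possible because $\beta+\beta'\le M\le\bar m+\bar m'$ and all four ends are integers. Then $m\in\mathcal D$ and $gL(m)=g\bigl(yM-(y+z)(\beta+\beta')\bigr)\le Q$ by (5). If $0\le M<\beta+\beta'$, choose an integer $m$ with $0\le m\le\beta$ and $0\le M-m\le\beta'$. Since $\beta\le\bar m$ and $\beta'\le\bar m'$, we have $m\in\mathcal D$, and $gL(m)=-gzM\le Q$ by (5).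

*The set $S_V$.* If $M\ge\alpha+\alpha'$, choose an integer $m$ with $m\in[\alpha,\bar m]$ and $M-m\in[\alpha',\bar m']$; then $gV(m)=g(x+y)(\alpha+\alpha')\ge Q$ by (5). If $0\le M<\alpha+\alpha'$, choose an integer $m$ with $0\le m\le\alpha$ and $0\le M-m\le\alpha'$; then $m\in\mathcal D$ and $gV(m)=g(x+y)M\ge Q$ by (5).

**Step 6: the hole, if there is one.** Suppose $S_L\cap S_V=\emptyset$; we extract two neighboring columns with a hole between them. Two nonempty disjoint intervals with union $\mathcal D$ contain adjacent integers
$$k\in S_L\setminus S_V,\qquad l\in S_V\setminus S_L,\qquad|k-l|=1.$$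
Since $k\notin S_V$ and $l\notin S_L$, integrality gives $gV(k)\le Q-1$ and $gL(l)\ge Q+1$, so
$$g\bigl(L(l)-V(k)\bigr)\ge2.\tag{7}$$
Moreover $gL(l)>Q\ge gL(k)$ and $gV(l)\ge Q>gV(k)$, so
$$L(l)>L(k),\qquad V(l)>V(k).\tag{8}$$
The inequalities (8) locate $k$ with respect to the four bends, and then (7) can be tested. There are two directions.

**Step 7: the case $l=k+1$ is impossible.** Here
$$L(k+1)-L(k)=\bigl[\mathrm{lo}(k+1)-\mathrm{lo}(k)\bigr]-\bigl[\mathrm{lo}'(M-k)-\mathrm{lo}'(M-k-1)\bigr],$$
and each bracket is $-z$ or $y$. The difference is positive only if the first bracket is $y$ and the second is $-z$, so $k\ge\beta$ and $M-k\le\beta'$. Similarly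
$$V(k+1)-V(k)=\bigl[\mathrm{up}(k+1)-\mathrm{up}(k)\bigr]-\bigl[\mathrm{up}'(M-k)-\mathrm{up}'(M-k-1)\bigr]$$
with brackets in $\{0,x+y\}$. It is positive only if the first is $x+y$ and the second is $0$, so $k+1\le\alpha$ and $M-k-1\ge\alpha'$. Altogether
$$\beta\le k<\alpha<\alpha'\le M-k-1<\beta'<\beta,$$
a contradiction.

**Step 8: the case $l=k-1$.** Here the hole can be estimated. From
$$L(k-1)-L(k)=\bigl[\mathrm{lo}'(M-k+1)-\mathrm{lo}'(M-k)\bigr]-\bigl[\mathrm{lo}(k)-\mathrm{lo}(k-1)\bigr]>0$$
the first bracket is $y$ and the second is $-z$, so $M-k\ge\beta'$ and $k\le\beta$. From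
$$V(k-1)-V(k)=\bigl[\mathrm{up}'(M-k+1)-\mathrm{up}'(M-k)\bigr]-\bigl[\mathrm{up}(k)-\mathrm{up}(k-1)\bigr]>0$$
the first bracket is $x+y$ and the second is $0$, so $M-k+1\le\alpha'$ and $k-1\ge\alpha$. We now know which linear piece applies to each of the four values: $\mathrm{lo}(k-1)=-z(k-1)$, $\mathrm{lo}'(M-k+1)=y(M-k+1)-(y+z)\beta'$, $\mathrm{up}(k)=(x+y)\alpha$, $\mathrm{up}'(M-k)=(x+y)(M-k)$. Hence
$$\begin{aligned}L(k-1)-V(k)&=-z(k-1)+y(M-k+1)-(y+z)\beta'-(x+y)\alpha-(x+y)(M-k)\\&=y-z(k-1)-x(M-k)-(y+z)\beta'-(x+y)\alpha\\&\le y-z\alpha-x\beta'-(y+z)\beta'-(x+y)\alpha\\&=y-(x+y+z)(\alpha+\beta'),\end{aligned}\tag{9}$$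
where the inequality uses $k-1\ge\alpha$ and $M-k\ge\beta'$.

If $\alpha+\beta'\ge1$, the right side of (9) is at most $-(x+z)<0$, which contradicts (7). If $\alpha+\beta'=zu+x(v-1)=0$, then $u=0$ and $v=1$ because $x,z\ge1$, so $y=u+v=1$. This is the only place where the hypothesis enters: since $y=1$, it says $g=1$. Then (9) gives $g\bigl(L(l)-V(k)\bigr)\le y=1$, which contradicts (7).

So $S_L\cap S_V\ne\emptyset$, and by Step 4 the point $X$ splits. The three steps of Section 5 and this section cover all levels of $2P$. This proves Proposition 8. $\square$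

## 7. From tetrahedra to all three-dimensional cyclic polytopes

*Proof of Theorem 3.* For four integers $a<b<c<d$ and $q=t^3$ we have $g=1$. So by Section 3 the tetrahedron $C_3(a,b,c,d)$ is affinely unimodularly equivalent to $P_1(x,y,z)$, which is IDP by Proposition 8. Thus any four of the points $(\tau_i,\tau_i^2,\tau_i^3)$ span an IDP tetrahedron. By Lemma 6, $C_3(\tau_1,\dots,\tau_n)$ is IDP, and by Lemma 1 it is normal. $\square$

*Proof of Theorem 4, sufficiency.* We saw in Section 3 that $\dim\mathcal P=3$ iff $g\ne0$, and that then $\mathcal P$ is affinely unimodularly equivalent to $P_{|g|}(x,y,z)$ with $y=c-b$. If $|g|=1$ or $c-b\ge2$, Proposition 8 shows that $\mathcal P$ is IDP, hence normal.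

*Proof of Corollary 5, sufficiency.* All third divided differences of the cubic $q$ equal $g\ne0$. Take $i<j<k<l$. Then $2\le j<k\le n-1$, so $2\le j\le n-2$, and under the second hypothesis $\tau_k-\tau_j\ge\tau_{j+1}-\tau_j\ge2$. So under either hypothesis the sufficiency part of Theorem 4 shows that any four of the points span an IDP tetrahedron, and Lemma 6 applies.

## 8. Consecutive inner nodes with $|g|\ge2$

It remains to prove necessity in Theorem 4. Let $y=1$ and $g\ge2$. Where should a bad point be? The estimate (9) leaves room only for $u=0$, $v=1$, where $\alpha=\beta'=0$. Take $M=1$. Then $\mathcal D=\{0,1\}$, since $\bar m=x+xz\ge2$ and $\bar m'=z+xz\ge2$. The column $m=0$ gives values starting at $gL(0)=g\bigl(\mathrm{lo}(0)+\mathrm{lo}'(1)\bigr)=g\max(-z,1)=g$, and the column $m=1$ gives values ending at $gV(1)=g\bigl(\mathrm{up}(1)+\mathrm{up}'(0)\bigr)=0$. So with $k=1$, $l=0$ the bound $g\bigl(L(l)-V(k)\bigr)\le g$ from (9) is attained, and $Q=1$ falls in the hole. We therefore try $X=(1,1,1)$. To disprove normality, and not only IDP, we must also check which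 lattice is generated.

**Step 1: $\mathbb Z\mathcal A_P=\mathbb Z^4$.** At level $u=0$ and $m=1$ the inequalities (1) read
$$-gz\le Q\le g(x+1),\qquad Q\le0,\qquad Q\ge g\bigl(1-x(1+z)\bigr).$$
Since $x(1+z)\ge2$, the last lower bound is at most $-g\le-1$, and also $-gz\le-1$. So $Q=0$ and $Q=-1$ are allowed, and $P$ contains $(0,1,0)$ and $(0,1,-1)$, besides $B=(0,0,0)$ and $C=(1,0,0)$. Hence $\mathcal A_P$ contains
$$(1,0,0,0),\quad(1,1,0,0),\quad(1,0,1,0),\quad(1,0,1,-1),$$
and these generate $\mathbb Z^4$.

**Step 2: $X=(1,1,1)$ lies in $2P$.** The inequalities (1) for $h=2$, where $2y-u=1$, read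
$$-gz\le1\le g(x+1),\qquad1\le g(x+1)z,\qquad1\ge g\bigl(1-x(1+z)\bigr),$$
and all hold. So $X/2$ is a rational point of $P$; its barycentric coordinates with respect to $A,B,C,D$ are rational and nonnegative. Together with Step 1, $(2,X)\in\mathbb Z\mathcal A_P\cap\mathbb Q_{\ge0}\mathcal A_P$.

**Step 3: $X$ is not a sum of two lattice points of $P$.** Suppose $X=X_1+X_2$ with $X_i=(u_i,m_i,Q_i)\in P\cap\mathbb Z^3$ and $u_1\le u_2$. Then $u_1+u_2=1$ and $m_1+m_2=1$. The first two inequalities of (1) give $(x+y+z)m_i\ge0$, so $m_1,m_2\ge0$.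

* Suppose $u_1=-j$ with $j\ge1$. By the first and third inequalities of (1), $-gzm_1\le Q_1\le-g(x+1)zj$, so $m_1\ge(x+1)j\ge2>m_1+m_2$, a contradiction. Since $u_1\le u_2$ and $u_1+u_2=1$, this leaves $u_1=0$, $u_2=1$.
* Suppose $m_1=1$, $m_2=0$. The first two inequalities of (1) give $Q_2=0$, and the third gives $Q_1\le g(x+1)z\cdot0=0$. So $Q_1+Q_2\le0<1$, a contradiction.
* Suppose $m_1=0$, $m_2=1$. The first two inequalities give $Q_1=0$, and the fourth gives $Q_2\ge g\bigl(1-x(1+z)(1-1)\bigr)=g$. So $Q_1+Q_2\ge g\ge2>1$, a contradiction.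

Every element of $\mathcal A_P$ has first coordinate $1$, so a representation of $(2,X)$ as a nonnegative integer combination would have exactly two summands. Hence $(2,X)\notin\mathbb Z_{\ge0}\mathcal A_P$, and $P$ is not normal. This proves necessity and completes the proof of Theorem 4. For $n=4$ the condition in Corollary 5 is $|g|=1$ or $\tau_3-\tau_2\ge2$, so its necessity is Theorem 4, and Corollary 5 is proved as well. $\square$

In particular, Theorem 3 fails as soon as $t^3$ is replaced by $gt^3$ with $|g|\ge2$: by Theorem 4, four integers with consecutive middle terms then give a tetrahedron that is not normal. For example,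
$$\operatorname{conv}\{(\tau,\tau^2,2\tau^3):\tau=0,1,2,3\}$$
is not normal. In the normal form it is $P_2(1,1,1)$, and the table of Section 4 shows that $(1,1,1)$ is the only lattice point of $2P$ at level $1$ that is missed.
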